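\title{A matching in the decomposition family does not force spectral consistency}

\begin{abstract}
A finite family $\mathcal H$ of graphs is spectral-consistent if, for all large $n$, every $n$-vertex $\mathcal H$-free graph of maximum spectral radius also has the maximum number of edges. A single graph of chromatic number at least three has this property when its decomposition family contains both a matching and a star. We show that a matching alone is not enough. The family $\{4K_3,\ K_{3,3,3},\ (K_2\vee K_{3,3})\cup K_3\}$ is a counterexample, and for every $p\ge2$ there is a single graph of chromatic number $p+1$ that is a counterexample. In all these examples no graph is extremal for both problems once $n$ is large. The reason is that an edge between two vertices of nearly full degree counts once as an edge but has weight about $(p/(p-1))^2$ for the spectral radius.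
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and $F\subseteq G$ means that $G$ has a subgraph, not necessarily induced, isomorphic to $F$. Let $\mathcal H$ be a finite family of graphs. A graph is \emph{$\mathcal H$-free} if it contains no member of $\mathcal H$. We write $\mathrm{ex}(n,\mathcal H)$ for the maximum number of edges of an $n$-vertex $\mathcal H$-free graph and $\mathrm{EX}(n,\mathcal H)$ for the family of those that attain it. The \emph{spectral radius} $\rho(G)$ is the largest eigenvalue of the adjacency matrix of $G$, and $\mathrm{SPEX}(n,\mathcal H)$ is the family of $n$-vertex $\mathcal H$-free graphs of maximum spectral radius. For a single graph $H$ we write $H$ in place of $\{H\}$.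

The two extremal problems are close. An $n$-vertex graph satisfies $\rho(G)\ge 2e(G)/n$, with equality when $G$ is regular, so among nearly regular graphs the spectral radius behaves like the average degree. The family $\mathcal H$ is called \emph{spectral-consistent} if $\mathrm{SPEX}(n,\mathcal H)\subseteq\mathrm{EX}(n,\mathcal H)$ for all sufficiently large $n$.

We use the following notation. The graph $E_t$ has $t$ vertices and no edges; $F\cup G$ is the disjoint union, $kF$ the disjoint union of $k$ copies of $F$, and $F\vee G$ the join, obtained from $F\cup G$ by adding all edges between $F$ and $G$. A \emph{matching} is a graph $M_k=kK_2$ with $k\ge1$, and a \emph{star} is a graph $S_k=K_{1,k-1}$. The Tur\'an graph $T_p(n)$ is the complete $p$-partite graph on $n$ vertices with part sizes as equal as possible, and $K_p[r]=T_p(pr)$ is the complete $p$-partite graph with all parts of size $r$; by convention $K_0[r]$ has no vertices. Finally $p(\mathcal H)=\min_{H\in\mathcal H}\chi(H)-1$, where $\chi$ is the chromatic number.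

Let $p=p(\mathcal H)\ge2$. The graph $T_p(n)$ is $p$-colorable and hence $\mathcal H$-free, and by the Erd\H{o}s--Simonovits stability theorem (Theorem~\ref{thm:stability} below) every graph in $\mathrm{EX}(n,\mathcal H)$ differs from $T_p(n)$ in a vanishing proportion of its edges. The finer structure depends on what can be inserted into a part of $T_p(n)$ without creating a member of $\mathcal H$. Call a graph $M$ \emph{blocked} if
\[
H\subseteq (M\cup E_t)\vee K_{p-1}[t]\qquad\text{for some } H\in\mathcal H \text{ and some } t\ge 1 .
\]
One may always take for $t$ the largest order of a member of $\mathcal H$, so $t$ depends on $\mathcal H$ only. In words, $M$ is blocked if inserting $M$ into one part of a large Tur\'an graph creates a member of $\mathcal H$. Simonovits' \emph{decomposition family} $\mathcal M(\mathcal H)$ consists of the blocked graphs that are minimal with respect to the subgraph relation.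

For $p=2$ the definition says that $M$ is blocked if $H-I\subseteq M\cup E_t$ for some $H\in\mathcal H$, some independent set $I$ of $H$ and some $t$. This makes small cases easy. An independent set of $K_3$ has at most one vertex, so $\mathcal M(K_3)=\{K_2\}$, and $K_2=M_1=S_2$ is both a matching and a star. From two triangles with one common vertex we may delete the common vertex, which leaves $M_2$, or one other vertex of each triangle, which leaves $S_3$; every other choice leaves a graph containing $S_3$, so the decomposition family is $\{M_2,S_3\}$. From $2K_3$ we may delete at most one vertex of each triangle, so $\mathcal M(2K_3)=\{M_2\}$ contains a matching and no star.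

It is known that a single graph $H$ with $\chi(H)\ge3$ is spectral-consistent if $\mathcal M(H)$ contains both a matching and a star. The following problem, from Fang, Goryainov, Krotov, Lin and Zhai~\cite{FGKLZ}, asks whether the matching alone suffices.

\medskip
\noindent\textbf{Problem.} \emph{Let $\mathcal H$ be a finite family of graphs with $p(\mathcal H)\ge2$. If $\mathcal M(\mathcal H)$ contains a matching, is $\mathcal H$ necessarily spectral-consistent?}
\medskip

There is a reason to guess yes. A blocked matching means that a part cannot hold many disjoint edges, so that a bounded set of vertices meets all edges inside parts and the rest of the graph is $p$-partite. For a graph that differs from $T_p(n)$ in a bounded number of edges, the eigenvector of $\rho$ is almost constant; heuristically each added edge then raises $\rho$ by about $2/n$ wherever it is placed, and the ranking by $\rho$ follows the ranking by the number of edges. What this overlooks is visible for $2K_3$: the graph $K_1\vee T_2(n-1)$ is $2K_3$-free, and it has a vertex adjacent to everything. The answer is in fact no.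

\begin{theorem}\label{thm:three}
Let $R=(K_2\vee K_{3,3})\cup K_3$ and $\mathcal H=\{4K_3,\ K_{3,3,3},\ R\}$. Then $p(\mathcal H)=2$, the family $\mathcal M(\mathcal H)$ contains a matching, and $\mathrm{SPEX}(n,\mathcal H)\cap\mathrm{EX}(n,\mathcal H)=\emptyset$ for all large $n$. In particular $\mathcal H$ is not spectral-consistent.
\end{theorem}

\begin{theorem}\label{thm:single}
For every $p\ge2$ there is a graph $H_p$ with $\chi(H_p)=p+1$ such that $\mathcal M(H_p)$ contains a matching and $\mathrm{SPEX}(n,H_p)\cap\mathrm{EX}(n,H_p)=\emptyset$ for all large $n$.
\end{theorem}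

Thus in the known result for single graphs the star cannot be dropped from the hypothesis, for any chromatic number at least three.

Both theorems rest on one mechanism. Put $\theta=p/(p-1)$. In $E_s\vee T_p(n-s)$ the $s$ joined vertices, which we call \emph{apex vertices}, have degree about $n$, while the others have degree about $(1-\frac1p)n$. The eigenvector entry of an apex vertex is therefore about $\theta$ times that of an ordinary vertex, and an edge between two apex vertices is worth about $\theta^2$ ordinary edges to the spectral radius. Suppose that $\mathcal H$ allows us to add either all $\binom s2$ edges among the apex vertices, or $\eta$ edges inside the parts, but not edges of both kinds. If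
\[
\tbinom s2<\eta<\theta^2\tbinom s2 ,
\]
the edge count prefers the second option and the spectral radius prefers the first. We never need to determine $\mathrm{SPEX}(n,\mathcal H)$: it suffices to find $\mathrm{EX}(n,\mathcal H)$ and to exhibit one $\mathcal H$-free graph whose spectral radius exceeds that of every graph in it.

Section~\ref{sec:apex} relates matchings and stars to apex vertices, Section~\ref{sec:weight} makes the weight $\theta^2$ precise, and Section~\ref{sec:structure} describes the extremal graphs when a matching is blocked. Sections~\ref{sec:three} and~\ref{sec:single} construct the examples. Beyond basic facts on eigenvalues, Theorem~\ref{thm:three} uses only the stability theorem; Theorem~\ref{thm:single} also uses a published Tur\'an number, quoted as Theorem~\ref{thm:fan}.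

\section{Matchings, stars and the apex number}\label{sec:apex}

We first record how the number of edges of a complete $p$-partite graph depends on the part sizes. If $n_i=\frac np+d_i$ and $\sum_{i=1}^p d_i=0$, then
\begin{equation}\label{eq:cross}
\sum_{i<j}n_in_j=\frac12\Big(n^2-\sum_i n_i^2\Big)=\Big(1-\frac1p\Big)\frac{n^2}2-\frac12\sum_i d_i^2 .
\end{equation}
Moving a vertex from a part of size $n_a$ to a part of size $n_b\le n_a-2$ raises this sum by $n_a-n_b-1\ge1$. So for integer sizes the sum is at most $e(T_p(n))$, with equality only for the part sizes of $T_p(n)$. For those sizes, with $b$ the remainder of $n$ modulo $p$, we have $\sum d_i^2=b(1-\frac bp)^2+(p-b)(\frac bp)^2=\frac{b(p-b)}p\le\frac p4$, and hence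
\begin{equation}\label{eq:turan}
\Big(1-\frac1p\Big)\frac{n^2}2-\frac p8\le e(T_p(n))\le\Big(1-\frac1p\Big)\frac{n^2}2 .
\end{equation}

Let $p(\mathcal H)=p\ge2$. Consider the set of integers $s\ge0$ such that $E_s\vee T_p(N)$ is $\mathcal H$-free for all $N\ge0$. It contains $0$, it is closed under decreasing $s$, and it is bounded, because a member of $\mathcal H$ with chromatic number $p+1$ and $h$ vertices lies in $E_h\vee K_p[h]$. Its largest element is the \emph{apex number} $s(\mathcal H)$. Thus $s(\mathcal H)=s$ if and only if
\begin{itemize}
\item[(A1)] $E_s\vee T_p(N)$ is $\mathcal H$-free for all $N\ge0$, and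
\item[(A2)] some member of $\mathcal H$ is contained in $E_{s+1}\vee K_p[r]$ for some $r$.
\end{itemize}
For example $s(2K_3)=1$: all triangles of $E_1\vee T_2(N)$ share the apex vertex, and $2K_3\subseteq E_2\vee K_2[2]$. Apex vertices are valuable. By (A1) and \eqref{eq:turan},
\begin{equation}\label{eq:apexgain}
\mathrm{ex}(n,\mathcal H)\ge s(n-s)+\Big(1-\frac1p\Big)\frac{(n-s)^2}2-\frac p8=\Big(1-\frac1p\Big)\frac{n^2}2+\frac sp\,n-O(1),
\end{equation}
so each of them gains about $n/p$ edges over the Tur\'an graph.

\begin{lemma}\label{lem:family}
Let $p(\mathcal H)=p\ge2$.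
\begin{itemize}
\item[(a)] $\mathcal M(\mathcal H)$ contains a matching if and only if $M_k$ is blocked for some $k$.
\item[(b)] $\mathcal M(\mathcal H)$ contains a star if and only if $s(\mathcal H)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $M$ be blocked, and let $M'$ be minimal among the blocked subgraphs of $M$. Every subgraph of $M'$ is a subgraph of $M$, so $M'\in\mathcal M(\mathcal H)$. The graph $M'$ has an edge, since otherwise a member of $\mathcal H$ would be $p$-colorable. It has no isolated vertex $v$, since otherwise $M'-v$ would be blocked with $t+1$ in place of $t$. Hence $M'$ is a matching if $M$ is a matching, and a star if $M$ is a star. This proves (a), and it reduces (b) to the claim that some star is blocked if and only if some member of $\mathcal H$ lies in some $E_1\vee K_p[r]$. The claim follows from $(S_k\cup E_t)\vee K_{p-1}[t]\subseteq E_1\vee K_p[t+k]$, where the center of the star is the apex vertex, and from $E_1\vee K_p[r]=S_{r+1}\vee K_{p-1}[r]$.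
\end{proof}

Part (b) is not needed in the proofs, but it explains the role of the star in the known result: the star is exactly the condition that excludes apex vertices, and with them the mechanism described in the introduction.

\section{The weight of an edge between apex vertices}\label{sec:weight}

For a graph $G$ with adjacency matrix $A(G)$ and a real vector $x$ indexed by $V(G)$, put $q_G(x)=x^TA(G)x=2\sum_{uv\in E(G)}x_ux_v$. We use two textbook facts. The Rayleigh principle states that $\rho(G)=\max_{x\ne0}q_G(x)/x^Tx$; the all-ones vector gives $\rho(G)\ge2e(G)/n$. The Perron--Frobenius theorem states that for connected $G$ the eigenspace of $\rho(G)$ is spanned by a vector $x$ with all entries positive, a \emph{Perron vector}. It satisfies $\rho(G)x_v=\sum_{u\in N(v)}x_u$ for every $v$, and by uniqueness it is constant on the orbits of the automorphism group. Together the two facts give a comparison rule: if $G$ and $B$ have the same vertex set and $x$ is a Perron vector of $G$, then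
\begin{equation}\label{eq:compare}
q_B(x)>q_G(x)\quad\Longrightarrow\quad \rho(B)\ge \frac{q_B(x)}{x^Tx}>\frac{q_G(x)}{x^Tx}=\rho(G).
\end{equation}
The test vector must belong to the graph that is to lose, so it is the Perron vector of that graph that we have to estimate.

An integer $\eta$ with $\binom s2<\eta<\theta^2\binom s2$ requires $s\ge2$. The smallest case is $p=s=2$, where $\theta^2=4$ and $\eta\in\{2,3\}$. It can be worked out exactly.

\begin{example}\label{ex:small}
Let $n=2a+2$. Start from $E_2\vee K_{a,a}$ with apex vertices $w_1,w_2$ and parts $V_1,V_2$. Let $A_n$ be obtained by adding a triangle inside $V_1$, and $B_n$ by adding the edge $w_1w_2$. Then $e(A_n)=e(B_n)+2$. We claim that $\rho(A_n)<\rho(B_n)$ for $a\ge39$.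

Let $\rho=\rho(A_n)$. A Perron vector $x$ of $A_n$ takes one value $\omega$ on the apex vertices, $\alpha$ on the triangle, $\mu$ on the rest of $V_1$ and $\nu$ on $V_2$, and
\begin{align*}
\rho\omega&=3\alpha+(a-3)\mu+a\nu, & \rho\alpha&=2\omega+2\alpha+a\nu,\\
\rho\mu&=2\omega+a\nu, & \rho\nu&=2\omega+3\alpha+(a-3)\mu .
\end{align*}
The minimum degree of $A_n$ is $a+2$, so $\rho\ge a+2\ge41$. The equations for $\alpha$ and $\mu$ give $(\rho-2)\alpha=\rho\mu$, so $\alpha>\mu$. Subtracting the equation for $\mu$ from that for $\nu$ gives $(\rho+a)(\nu-\mu)=3(\alpha-\mu)$, so $\nu>\mu$. Adding these two equations and subtracting the one for $\omega$ gives $(\rho+4)\omega=\rho(\mu+\nu)>2\rho\mu=2(\rho-2)\alpha$. Therefore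
\[
\frac\omega\alpha>\frac{2(\rho-2)}{\rho+4}\ge\frac{78}{45}=\frac{26}{15},\qquad \Big(\frac{26}{15}\Big)^2=\frac{676}{225}>3 .
\]
Since $q_{B_n}(x)-q_{A_n}(x)=2(\omega^2-3\alpha^2)>0$, the claim follows from \eqref{eq:compare}. The lower bound for $\omega/\alpha$ tends to $2=\theta$: one edge of weight nearly $4$ beats three edges of weight $1$.
\end{example}

In general we do not know where the added edges lie, so there is no symmetry to use. But if only a bounded number of edges is changed, each eigenvalue equation changes by a bounded amount, which is negligible against $\rho$.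

\begin{lemma}\label{lem:spectral}
Let $p\ge2$, $s\ge1$, $c\ge0$ and $\eta$ be integers with $\eta<\theta^2\binom s2$, where $\theta=p/(p-1)$. There is $n_1$ such that the following holds for $n\ge n_1$ and $N=n-s$. If $\Gamma$ arises from $T_p(N)$ by adding a set $E^+$ of edges inside the parts and deleting a set $E^-$ of edges of $T_p(N)$, where $|E^+|,|E^-|\le c$ and $|E^+|-|E^-|=\eta$, then
\[
\rho(E_s\vee\Gamma)<\rho(K_s\vee T_p(N)).
\]
\end{lemma}

Note that $e(E_s\vee\Gamma)-e(K_s\vee T_p(N))=\eta-\binom s2$, which is positive in our applications.

\begin{proof}
Let $G=E_s\vee\Gamma$, $\rho=\rho(G)$, let $W$ be the vertex set of $E_s$ and $V_1,\dots,V_p$ the parts of $T_p(N)$. As $s\ge1$, the graph $G$ is connected. Let $x$ be the Perron vector with largest entry $1$. The constants in $O(\cdot)$ depend only on $p,s,c$. By \eqref{eq:turan}, $e(G)\ge N^2/4-O(1)$, so $\rho\ge2e(G)/n\ge n/3$ for large $n$. Put $\Sigma=\sum_{v}x_v\le n$ and $\Sigma_i=\sum_{v\in V_i}x_v$.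

All vertices of $W$ have neighborhood $V(G)\setminus W$, so they have the same entry $\omega$, and $\rho\omega=\Sigma-s\omega$. A vertex $v\in V_i$ has neighborhood $V(G)\setminus V_i$ up to at most $c$ added and at most $c$ deleted vertices, each of entry at most $1$. Hence $\rho x_v=\Sigma-\Sigma_i+O(1)$, and
\[
x_v=\xi_i+O(1/n)\quad(v\in V_i),\qquad\text{where }\xi_i=\frac{\Sigma-\Sigma_i}{\rho}.
\]
Summing over $V_i$ gives $\Sigma_i=|V_i|\xi_i+O(1)$, so $(\rho+|V_i|)\xi_i=\Sigma+O(1)$. Because the parts are balanced, $|V_i|=\frac np+O(1)$, and the $\xi_i$ nearly agree: with $\xi=\Sigma/(\rho+\frac np)$,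
\[
\xi_i-\xi=\frac{O(1)}{\rho+|V_i|}+\frac{\Sigma\,(\frac np-|V_i|)}{(\rho+|V_i|)(\rho+\frac np)}=O(1/n).
\]
So $x_v=\xi+O(1/n)$ for all $v\notin W$. Since $\xi\le n/\rho\le3$, summing over all vertices gives $\Sigma=s\omega+N\xi+O(1)=n\xi+O(1)$. Substituting this into the definition of $\xi$ and into the equation for $\omega$, we get
\begin{equation}\label{eq:rho}
\xi\Big(\rho-\Big(1-\frac1p\Big)n\Big)=O(1),\qquad \rho\omega=n\xi+O(1).
\end{equation}

To divide by $\xi$ we need it bounded away from zero. Some entry of $x$ equals $1$. If it belongs to a vertex outside $W$, then $\xi=1-O(1/n)$. Otherwise $\omega=1$, and the second equation in \eqref{eq:rho} gives $n\xi\ge\frac n3-O(1)$. In both cases $\xi\ge\frac14$ for large $n$. Now \eqref{eq:rho} yields $\rho=(1-\frac1p)n+O(1)$ and then $\omega=\theta\xi+O(1/n)$.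

Let $B=K_s\vee T_p(N)$ on the same vertex set, with the same set $W$ and the same parts. The edges of $B$ that are not in $G$ are the pairs in $W$ and the pairs in $E^-$; the edges of $G$ that are not in $B$ form $E^+$. Therefore
\[
q_B(x)-q_G(x)=2\Big[\tbinom s2\omega^2-\sum_{uv\in E^+}x_ux_v+\sum_{uv\in E^-}x_ux_v\Big]=2\xi^2\Big[\theta^2\tbinom s2-\eta+O(1/n)\Big],
\]
which is positive for large $n$. By \eqref{eq:compare}, $\rho(B)>\rho(G)$.
\end{proof}

\section{Extremal graphs when a matching is blocked}\label{sec:structure}

To apply Lemma~\ref{lem:spectral} we must know the extremal graphs up to a bounded number of edges. The starting point is the stability theorem, in the form that we need.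

\begin{theorem}[Erd\H{o}s--Simonovits stability theorem]\label{thm:stability}
Let $\mathcal H$ be a finite family with $p(\mathcal H)=p\ge2$ and let $\varepsilon>0$. For all sufficiently large $n$, every $n$-vertex $\mathcal H$-free graph with at least $e(T_p(n))$ edges can be obtained from $T_p(n)$ by adding and deleting at most $\varepsilon n^2$ edges.
\end{theorem}

This allows $\varepsilon n^2$ errors and says nothing about an individual vertex, whereas we want to extend \emph{any} small configuration, such as two edges inside a part, to a forbidden graph. The next definition names the tool for doing so. Let $V(G)=W\cup V_1\cup\dots\cup V_p$ be a partition, let $F\subseteq V(G)\setminus W$ and $m\ge1$. Two vertex sets are \emph{complete} to each other if every vertex of one is adjacent to every vertex of the other. An \emph{$m$-frame for $F$} is a sequence of sets $P_i\subseteq V_i\setminus F$ with $|P_i|=m$ $(1\le i\le p)$ such that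
\begin{itemize}
\item $P_i$ is complete to $P_j$ for $i\ne j$,
\item $W$ is complete to $P_1\cup\dots\cup P_p$, and
\item $F\cap V_i$ is complete to $P_j$ for $i\ne j$.
\end{itemize}
A frame is a copy of $K_p[m]$ from which $W$ looks like a set of apex vertices and each vertex of $F$ looks like an ordinary vertex of its part. It gives no information on edges inside $W\cup F$.

\begin{lemma}\label{lem:structure}
Let $\mathcal H$ be a finite family with $p(\mathcal H)=p\ge2$ such that $\mathcal M(\mathcal H)$ contains a matching. Let $s=s(\mathcal H)$ and $m\ge1$. There is $n_0$ such that every $G\in\mathrm{EX}(n,\mathcal H)$ with $n\ge n_0$ has a partition $V(G)=W\cup V_1\cup\dots\cup V_p$ with $|W|=s$ in which every set $F\subseteq V(G)\setminus W$ with $|F|\le m$ has an $m$-frame.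
\end{lemma}

All complete multipartite subgraphs in the proof are found by the same greedy argument.

\begin{lemma}\label{lem:greedy}
Let $Z_1,\dots,Z_p$ be disjoint vertex sets of a graph, let $Y_j\subseteq Z_j$, and let $F\subseteq\bigcup_jZ_j$ with $|F|\le a$. Suppose that for all $i\ne j$ every vertex of $Y_i\cup(F\cap Z_i)$ has at most $d$ non-neighbors in $Y_j$, and that $|Y_j|>(a+pb)(d+1)$ for all $j$. Then there are sets $P_j\subseteq Y_j\setminus F$ with $|P_j|=b$ such that $P_i\cup(F\cap Z_i)$ is complete to $P_j$ for all $i\ne j$.
\end{lemma}

\begin{proof}
Choose the $pb$ vertices one at a time. When a vertex of $P_j$ is to be chosen, at most $a+pb$ vertices are in $F$ or already chosen. Each of them rules out at most $d+1$ vertices of $Y_j$: itself if it lies in $Z_j$, and its non-neighbors if it does not. So a vertex of $Y_j$ remains.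
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:structure}]
Enlarging $r$ preserves both of the following containments, so there are $k,r\ge1$ such that
\begin{itemize}
\item[(H1)] some member of $\mathcal H$ is contained in $(M_k\cup E_r)\vee K_{p-1}[r]$, and
\item[(H2)] some member of $\mathcal H$ is contained in $E_{s+1}\vee K_p[r]$.
\end{itemize}
Let $h$ be the largest order of a member of $\mathcal H$. Define, in this order,
\[
\beta=\frac1{8p(2k+pr)},\qquad q=\Big\lceil\frac{2(s+1)}{\beta^p}\Big\rceil,\qquad \gamma=\frac{\beta^p}{2\binom q{s+1}},
\]
\[
\kappa=q+2p(k-1),\qquad \delta=\frac1{4p^2(\kappa+1)2^\kappa},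
\]
and choose $\sigma>0$ so small that
\[
(h+2)\sigma<\tfrac1p,\qquad (pr+4)\sigma<\gamma,\qquad 9\sigma\le\beta,\qquad 2\sigma<\tfrac3{4p},\qquad 10(p+1)\max(m,r)\,\sigma<\delta .
\]
Let $n$ be large and $G\in\mathrm{EX}(n,\mathcal H)$. We write $d_U(v)$ for the number of neighbors of $v$ in a set $U$. The plan is to isolate a set $W_0$ of at most $\kappa$ exceptional vertices outside of which $G$ is $p$-partite and nearly complete at every vertex (Steps 1--5), and then to sort the vertices of $W_0$ by counting edges (Step 6).

\smallskip
\emph{Step 1: a good partition.} Since $e(G)\ge e(T_p(n))$, Theorem~\ref{thm:stability} applies with $\varepsilon=\sigma^2$. Let $U_1,\dots,U_p$ be a partition of $V(G)$ that minimizes $\sum_ie(G[U_i])$. The parts of the nearby Tur\'an graph show that this sum is at most $\sigma^2n^2$. A \emph{cross pair} is a pair of vertices in different sets $U_i$; call it \emph{absent} if it is not an edge. By \eqref{eq:turan}, at least $(1-\frac1p)\frac{n^2}2-2\sigma^2n^2$ cross pairs are edges. Comparing with \eqref{eq:cross}, we find that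
\[
\big||U_i|-\tfrac np\big|\le2\sigma n\quad\text{for all } i,
\]
and that at most $2\sigma^2n^2$ cross pairs are absent. Let $D$ be the set of vertices in at least $\sigma n$ absent pairs. Then $|D|\,\sigma n\le4\sigma^2n^2$, so $|D|\le4\sigma n$.

\smallskip
\emph{Step 2: minimum degree.} Here extremality turns a statement about most vertices into one about all vertices: a vertex of low degree could be replaced by a new ordinary vertex of $U_1$. Let $v\in V(G)$. Form $G'$ from $G-v$ by adding a vertex $u$ whose neighborhood is $V(G)\setminus(U_1\cup D\cup\{v\})$. Suppose that $G'$ contains a copy $J$ of a member of $\mathcal H$. Then $u\in V(J)$. The at most $h$ neighbors of $u$ in $J$ lie outside $U_1\cup D$, so in $G$ they have at least $\frac np-2\sigma n-h\sigma n>h+1$ common neighbors in $U_1$. One of these is not in $V(J)\cup\{v\}$, and replacing $u$ by it gives a copy in $G$, which is impossible. So $G'$ is $\mathcal H$-free, $e(G')\le e(G)$, and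
\begin{equation}\label{eq:mindeg}
d(v)\ge n-|U_1|-|D|-1\ge\Big(1-\frac1p\Big)n-7\sigma n\qquad\text{for all }v\in V(G).
\end{equation}

\smallskip
\emph{Step 3: few vertices see every part.} A large degree does not yet place $v$ in a part, since $v$ may have many neighbors in all of the $U_j$. Let $Q$ be the set of vertices with at least $\beta n$ neighbors in every $U_j$. We show that $|Q|<q$. The difficulty is that $s+1$ given vertices of $Q$ need not have common neighbors; among $q$ of them, however, some $s+1$ must have many.

Suppose that $Q'\subseteq Q$ and $|Q'|=q$. A \emph{tuple} is an element of $U_1\times\dots\times U_p$, and a vertex \emph{dominates} a tuple if it is adjacent to all its entries. Each vertex of $Q'$ dominates at least $\beta^pn^p$ tuples. Let $g$ be the number of tuples dominated by at least $s+1$ vertices of $Q'$. There are at most $n^p$ tuples, so double counting gives $q\beta^pn^p\le qg+sn^p$, and $s/q\le\beta^p/2$ gives $g\ge\frac12\beta^pn^p$. By the pigeonhole principle, some set $Q^*\subseteq Q'$ of size $s+1$ has all its vertices dominating the same $g/\binom q{s+1}\ge\gamma n^p$ tuples. If $N_j$ is the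 common neighborhood of $Q^*$ in $U_j$, then $\prod_j|N_j|\ge\gamma n^p$ and $|N_j|\le n$, so $|N_j|\ge\gamma n$ for each $j$. Apply Lemma~\ref{lem:greedy} with $Z_j=U_j$, $Y_j=N_j\setminus(D\cup Q^*)$, $F=\emptyset$, $b=r$ and $d=\sigma n$; the size condition $\gamma n-4\sigma n-(s+1)>pr(\sigma n+1)$ holds for large $n$. We obtain a $K_p[r]$ complete to $Q^*$, contrary to (H2).

\smallskip
\emph{Step 4: the other vertices fit their parts.} Let $v\in U_i\setminus Q$. Moving $v$ to $U_j$ does not decrease $\sum e(G[U_l])$, so $d_{U_i}(v)\le d_{U_j}(v)$ for all $j$. As $v\notin Q$, it follows that $d_{U_i}(v)<\beta n$. By \eqref{eq:mindeg}, the number of absent pairs at $v$ is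
\[
n-|U_i|-d(v)+d_{U_i}(v)\le 2\sigma n+7\sigma n+\beta n\le2\beta n .
\]

\smallskip
\emph{Step 5: a bounded cover of the edges inside parts.} This is where the matching is used. Suppose that $G[U_i\setminus Q]$ contains $M_k$, and let $F$ be its vertex set. Apply Lemma~\ref{lem:greedy} with $Z_j=U_j$, $Y_j=U_j\setminus Q$, $a=2k$, $b=r$ and $d=2\beta n$. The size condition holds for large $n$, because $(2k+pr)(2\beta n+1)=\frac n{4p}+O(1)$ while $|Y_j|\ge\frac np-2\sigma n-q$. The sets $F,P_1,\dots,P_p$ span a supergraph of $(M_k\cup E_r)\vee K_{p-1}[r]$, contrary to (H1). So a maximum matching of $G[U_i\setminus Q]$ has at most $k-1$ edges. Its vertex set $C_i$ meets every edge of $G[U_i\setminus Q]$, since an edge avoiding $C_i$ would extend the matching, and $|C_i|\le2(k-1)$.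

Put $W_0=Q\cup\bigcup_iC_i$, $\kappa_0=|W_0|\le\kappa$, and $I_i=U_i\setminus W_0$. Each $I_i$ is independent. A vertex $v\in I_i$ therefore has at least $d(v)-\kappa$ neighbors in $\bigcup_{j\ne i}I_j$, and by \eqref{eq:mindeg}
\begin{equation}\label{eq:fewmissing}
v\in I_i\text{ has at most } n-|U_i|-d(v)+\kappa\le9\sigma n+\kappa\le10\sigma n\text{ non-neighbors in }\textstyle\bigcup_{j\ne i}I_j .
\end{equation}

\smallskip
\emph{Step 6: sorting the exceptional vertices.} We want to show that each vertex of $W_0$ behaves either as an apex vertex or as an ordinary vertex of one part, and we want this to be witnessed by one large subset of each $I_i$, common to all of $W_0$. So we group vertices by their neighborhood in $W_0$. The \emph{type} of $v\in\bigcup_iI_i$ is $N(v)\cap W_0$. A \emph{class} is the set of vertices of one $I_i$ with one given type, and it is \emph{big} if it has at least $\delta n$ vertices. Each $I_i$ splits into at most $2^\kappa$ classes, and $|I_i|\ge\frac np-2\sigma n-\kappa>\frac n{4p}\ge2^\kappa\delta n$, so each $I_i$ contains a big class. Let $I_i^*\subseteq I_i$ be a big class whose type $\tau_i$ has maximum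 size among the big classes in $I_i$.

A vertex in a big class of $I_i$ has at most $|\tau_i|$ neighbors in $W_0$. At most $p2^\kappa\delta n$ vertices lie in classes that are not big, and each of them has at most $\kappa$ neighbors in $W_0$. Thus
\[
e(G)\le\binom{\kappa_0}2+\sum_i|\tau_i||I_i|+\kappa p2^\kappa\delta n+\sum_{i<j}|I_i||I_j| .
\]
Write $|I_i|=\frac{n-\kappa_0}p+d_i$ with $\sum d_i=0$ and apply \eqref{eq:cross} to the last sum. The terms involving $d_i$ are $|\tau_i|d_i-\frac12d_i^2\le\frac12|\tau_i|^2\le\frac12\kappa^2$, so
\[
e(G)\le\Big(1-\frac1p\Big)\frac{n^2}2-\Big(1-\frac1p\Big)\kappa_0n+\frac np\sum_i|\tau_i|+\kappa p2^\kappa\delta n+O(1).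
\]
Compare this with the lower bound \eqref{eq:apexgain} and multiply by $p/n$. Since $\kappa p^22^\kappa\delta=\frac{\kappa}{4(\kappa+1)}<\frac14$, we get $\sum_i|\tau_i|-(p-1)\kappa_0\ge s-\frac14-O(1/n)$. The left side is an integer, so it is at least $s$. For $w\in W_0$ let $c(w)\le p$ be the number of indices $i$ with $w\in\tau_i$. The inequality reads
\[
\sum_{w\in W_0}\big(c(w)-(p-1)\big)\ge s .
\]
It compares each exceptional vertex with an ordinary vertex, which is joined to $p-1$ parts. Let $W=\{w\in W_0:c(w)=p\}$. Then
\[
|W|\ge s+\sum_{w\in W_0\setminus W}\big(p-1-c(w)\big)\ge s .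
\]
By \eqref{eq:fewmissing} and $\delta n>pr(10\sigma n+1)$, Lemma~\ref{lem:greedy} with $Z_j=Y_j=I_j^*$ and $F=\emptyset$ gives a $K_p[r]$ with parts in $I_1^*,\dots,I_p^*$. It is complete to $W$, because $W\subseteq\tau_j$ for all $j$. By (H2), $|W|\le s$. Hence $|W|=s$, and $c(w)=p-1$ for every $w\in W_0\setminus W$.

So each $w\in W_0\setminus W$ lies outside exactly one $\tau_i$ and is complete to $I_j^*$ for all $j\ne i$. Put $V_i=I_i\cup\{w\in W_0\setminus W:w\notin\tau_i\}$. The sets $W,V_1,\dots,V_p$ partition $V(G)$.

\smallskip
\emph{Step 7: frames.} Let $F\subseteq V(G)\setminus W$ with $|F|\le m$. For $i\ne j$, a vertex of $V_i$ has at most $10\sigma n$ non-neighbors in $I_j^*$: by \eqref{eq:fewmissing} if it lies in $I_i$, and none at all if it lies in $W_0$. Also $|I_j^*|\ge\delta n>(m+pm)(10\sigma n+1)$. Lemma~\ref{lem:greedy} with $Z_j=V_j$, $Y_j=I_j^*$ and $a=b=m$ gives sets $P_j\subseteq I_j^*\setminus F$ with the first and third properties of a frame, and the second holds because $W$ is complete to every $I_j^*$.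
\end{proof}

\begin{remark}
The matching enters only in Step 5. If no matching is blocked, then $T_p(n)$ with any matching inserted into one part is $\mathcal H$-free, and no bounded set meets all edges inside parts. Condition (A2) bounds the number of apex vertices from above, roughly in Step 3 and exactly in Step 6; condition (A1) bounds it from below through \eqref{eq:apexgain}. Extremality is used for stability, in Step 2 and in the count of Step 6.
\end{remark}

Given the partition of Lemma~\ref{lem:structure}, an edge inside some $V_i$ is called \emph{inner}, and a non-adjacent pair with ends in different sets $V_i,V_j$ is called \emph{missing}.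

\section{Three forbidden graphs: proof of Theorem~\ref{thm:three}}\label{sec:three}

Let $\mathcal H=\{4K_3,K_{3,3,3},R\}$ with $R=(K_2\vee K_{3,3})\cup K_3$. The family is built around Example~\ref{ex:small}. For any $n\ge8$ let $B_n=K_2\vee T_2(n-2)$, and let $A_n=E_2\vee\Gamma$, where $\Gamma$ is $T_2(n-2)$ with a triangle $c_1c_2c_3$ inserted into either one of its parts. In both graphs $w_1,w_2$ denote the apex vertices. We show that both graphs are $\mathcal H$-free and that every extremal graph has the form $A_n$. The graph $4K_3$ supplies the matching and forbids two disjoint inner edges; $K_{3,3,3}$ forbids a third apex vertex, and also a star center that imitates one; $R$ forbids the edge $w_1w_2$ together with an inner edge.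

We have $\chi(4K_3)=\chi(K_{3,3,3})=3$ and $\chi(R)=4$, so $p(\mathcal H)=2$. Since $4K_3\subseteq M_4\vee E_4$, the matching $M_4$ is blocked, and $\mathcal M(\mathcal H)$ contains a matching by Lemma~\ref{lem:family}(a).

\subsection*{The graphs $A_n$ and $B_n$ are $\mathcal H$-free}
Call a vertex set \emph{hitting} for a graph if it meets every triangle. A hitting set for $G$ is hitting for every subgraph of $G$. In a complete multipartite graph, three vertices from different parts form a triangle, so a hitting set contains all parts but at most two entirely. Hence
\begin{itemize}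
\item[(T1)] a hitting set for $K_{3,3,3}$ contains a whole part;
\item[(T2)] a hitting set for $J=K_2\vee K_{3,3}=K_{1,1,3,3}$ contains two whole parts, so one of size at most $3$ contains the two adjacent vertices $u_1,u_2$ that form the parts of size one.
\end{itemize}

The set $\{w_1,w_2\}$ is hitting for $B_n$. A hitting set needs four vertices for $4K_3$, three for $K_{3,3,3}$ by (T1), and three for $R$, namely two for $J$ by (T2) and one for the disjoint triangle. So $B_n$ is $\mathcal H$-free.

In $A_n$, a triangle that avoids $w_1,w_2$ has an edge inside a part and so contains two of $c_1,c_2,c_3$. Consequently $\{w_1,w_2,c_i,c_j\}$ is hitting for all $i<j$.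

\emph{No $4K_3$.} Among disjoint triangles at most two meet $\{w_1,w_2\}$, and at most one avoids it, since two would need four of the $c_i$.

\emph{No $K_{3,3,3}$.} By (T1), a copy has a part $P\subseteq\{w_1,w_2,c_1,c_2\}$. As $|P|=3$, it contains some $c_i$. The hitting set formed by $w_1,w_2$ and the two vertices $c_j$ with $j\neq i$ contains a part $P'$, and $c_i\notin P'$. So $P$ and $P'$ are different parts, and their six vertices lie in the five-element set $\{w_1,w_2,c_1,c_2,c_3\}$, which is absurd.

\emph{No $R$.} Let $J\cup\Delta$ be a copy of $R$, with $\Delta$ the separate triangle. If $\Delta$ avoids $w_1,w_2$, it uses two of the $c_i$, so $\{w_1,w_2\}$ is hitting for $A_n-V(\Delta)\supseteq J$. By (T2), $\{u_1,u_2\}=\{w_1,w_2\}$, but $u_1u_2$ is an edge and $w_1w_2$ is not. If $\Delta$ meets $\{w_1,w_2\}$, then for all $i<j$ the set $(\{w_1,w_2\}\setminus V(\Delta))\cup\{c_i,c_j\}$ is hitting for $J$ and has at most three elements. By (T2), $\{u_1,u_2\}$ lies in the intersection of these three sets, which is $\{w_1,w_2\}\setminus V(\Delta)$ and has at most one element. Both cases are impossible.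

\subsection*{The extremal graphs}
The apex number of $\mathcal H$ is $2$: (A1) holds because $E_2\vee T_2(N)\subseteq K_2\vee T_2(N)$ has a hitting set of size two, and (A2) holds because $K_{3,3,3}=E_3\vee K_2[3]$. Let $n$ be large, let $G\in\mathrm{EX}(n,\mathcal H)$, and take the partition $W=\{w_1,w_2\},V_1,V_2$ from Lemma~\ref{lem:structure} with $m=12$. Since $A_n$ is $\mathcal H$-free,
\begin{equation}\label{eq:lowerA}
e(G)\ge e(A_n)=2(n-2)+e(T_2(n-2))+3 ,
\end{equation}
and we recall that $|V_1||V_2|\le e(T_2(n-2))$.

\emph{(a) $w_1w_2$ is not an edge.} Suppose that it is. If $xy$ is an inner edge, say in $V_1$, take a frame for $\{x,y\}$ and a vertex $z\in P_2$. Then $xyz$ is a triangle, and $w_1,w_2$ with three vertices of $P_1$ and three vertices of $P_2\setminus\{z\}$ span $K_2\vee K_{3,3}$. This is a copy of $R$. So there is no inner edge, and $e(G)\le1+2(n-2)+|V_1||V_2|$, contrary to \eqref{eq:lowerA}.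

\emph{(b) The inner edges form a star or a triangle.} Suppose that two inner edges are disjoint, and take a frame for their four ends. An inner edge in $V_i$ forms a triangle with any vertex of $P_{3-i}$, and each of $w_1,w_2$ forms a triangle with any vertex of $P_1$ and any vertex of $P_2$. At most four vertices of each $P_i$ are needed to make the four triangles disjoint, so $4K_3\subseteq G$, a contradiction. Thus any two inner edges intersect. If they do not all share a vertex, take two of them, $ab$ and $ac$, and one that avoids $a$; it must be $bc$, and an edge meeting all three sides of the triangle $abc$ is one of the sides.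

\emph{(c) They do not form a star.} Suppose that the inner edges form a star with $\lambda\ge0$ edges and center $z$, say in $V_1$. A star may be large, but then its center acts as a third apex vertex, and this is paid for by edges to $W$. Let $\lambda'$ be the number of leaves adjacent to both $w_1$ and $w_2$. If $\lambda'\ge3$, take three such leaves and a frame for them and $z$. The sets $\{w_1,w_2,z\}$, the three leaves, and three vertices of $P_2$ are pairwise complete, so $K_{3,3,3}\subseteq G$. Hence $\lambda'\le2$. Each of the other $\lambda-\lambda'$ leaves misses an edge to $W$, so by (a)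
\[
e(G)\le\big(2(n-2)-(\lambda-\lambda')\big)+|V_1||V_2|+\lambda\le2(n-2)+e(T_2(n-2))+2,
\]
contrary to \eqref{eq:lowerA}.

\emph{(d) Conclusion.} The inner edges form a triangle inside one $V_i$, and $e(G)\le2(n-2)+|V_1||V_2|+3$. By \eqref{eq:lowerA} equality holds throughout: $W$ is complete to $V_1\cup V_2$, no pair is missing, and $V_1,V_2$ have the part sizes of $T_2(n-2)$. So $G$ has the form $A_n$. Lemma~\ref{lem:spectral} applies with $p=s=2$, $c=\eta=3$ and $E^-=\emptyset$, because $3<4=\theta^2\binom22$. It gives $\rho(G)<\rho(B_n)$, and $B_n$ is $\mathcal H$-free, so $G\notin\mathrm{SPEX}(n,\mathcal H)$. Since $\mathrm{SPEX}(n,\mathcal H)$ is not empty, it is not contained in $\mathrm{EX}(n,\mathcal H)$. This proves Theorem~\ref{thm:three}. \qed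

\begin{remark}
Each member is needed for this argument. Without $R$, the graph $A_n+w_1w_2$ is allowed, since the arguments for $4K_3$ and $K_{3,3,3}$ did not use that $w_1w_2$ is a non-edge; it contains both $A_n$ and $B_n$, and the conflict disappears. Without $K_{3,3,3}$, the graph $E_3\vee T_2(n-3)$ is allowed: its three apex vertices are hitting, which excludes $4K_3$, and in a copy of $R$ one of them lies in $\Delta$, so by (T2) the other two would be adjacent. Without $4K_3$ no matching is blocked, since deleting an independent set leaves $K_{3,3}$ in $K_{3,3,3}$ and a triangle in $R$.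
\end{remark}

\section{One forbidden graph: proof of Theorem~\ref{thm:single}}\label{sec:single}

Fix $p\ge2$. Two new difficulties arise. One graph must do the work of three, and the interval $(\binom s2,\theta^2\binom s2)$ shrinks as $p$ grows: for $s=2$ and $p\ge4$ it lies in $(1,\frac{16}9]$ and contains no integer. So we need larger values of $s$ and $\eta$, and a forbidden graph that permits exactly $\eta$ additional edges. Let $F_{t,p+1}$ consist of $t$ copies of $K_{p+1}$, the \emph{petals}, that share exactly one common vertex, the \emph{center}. The following theorem is due to Erd\H{o}s, F\"uredi, Gould and Gunderson~\cite{EFGG} for $p=2$ and to Chen, Gould, Pfender and Wei~\cite{CGPW} in general.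

\begin{theorem}\label{thm:fan}
For $p\ge2$, odd $t$ and large $N$, $\mathrm{ex}(N,F_{t,p+1})=e(T_p(N))+t^2-t$.
\end{theorem}

\subsection*{The parameters}
Let $t$ be the odd number in $\{p+1,p+2\}$, let $\eta=t^2-t$, and let $s$ be the largest integer with $\binom s2<\eta$. Since $\eta\ge(p+1)p>\binom{p+1}2$, we have $s\ge p+1\ge3$. We claim that
\begin{equation}\label{eq:window}
\tbinom s2<\eta<\theta^2\tbinom s2 .
\end{equation}
By the choice of $s$, $\theta^2\binom s2=\theta^2\frac{s-1}{s+1}\binom{s+1}2\ge\theta^2\frac{s-1}{s+1}\eta$. The inequality $\theta^2\frac{s-1}{s+1}>1$ is equivalent to $(\theta^2-1)(s-1)>2$, and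
\[
(\theta^2-1)(s-1)\ge\frac{(2p-1)p}{(p-1)^2}=2+\frac{3p-2}{(p-1)^2}>2 .
\]
For $p=2$ we get $t=s=3$, and \eqref{eq:window} reads $3<6<12$. From now on $F^\star=F_{t,p+1}$.

\subsection*{The design}
The forbidden graph will be $H_p=L_p\cup(s-2)F^\star$. Consider a graph with $s$ apex vertices over an $F^\star$-free graph. In a copy of $H_p$ each $F^\star$ uses up an apex vertex, which leaves at most two for $L_p$. We want $L_p$ to embed
\begin{itemize}
\item with three apex vertices, adjacent or not, so that the apex number is $s$ and a copy of $F^\star$ that avoids the apex vertices is fatal, and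
\item with two adjacent apex vertices and one inner edge, which was the role of $R$,
\end{itemize}
but neither with two adjacent apex vertices and no inner edge, nor with two non-adjacent apex vertices and $\eta$ inner edges. In addition a matching must be blocked.

For $p=2$ this is a question about which vertices destroy all odd cycles. Let $\ell=\eta+3$. The graph $L_2$ (Figure~\ref{fig:L2}) has four special vertices $u_1,u_2,v_1,v_2$ and consists of
\begin{itemize}
\item the edge $u_1u_2$;
\item $\ell$ triangles $u_1a_ib_i$;
\item for $j=1,2$, $\ell$ paths of length $3$ and $\ell$ paths of length $4$ from $u_2$ to $v_j$;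
\item one triangle $v_1xy$.
\end{itemize}
All vertices other than the special ones are new and distinct. The triangles at $u_1$ force the deletion of $u_1$. The paths create $7$-cycles that force the deletion of $u_2$ or of both $v_1,v_2$. This leaves the adjacent pair $\{u_1,u_2\}$ or the independent triple $\{u_1,v_1,v_2\}$, and the triangle $v_1xy$ survives the first choice but not the second. The multiplicity $\ell$ makes these conclusions robust against the deletion of $\eta$ edges. For general $p$ put
\[
L_p=L_2\vee K_{p-2}[2\eta+3],\qquad H_p=L_p\cup(s-2)F^\star .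
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,o/.style={circle,draw,inner sep=1.7pt},i/.style={circle,draw,fill,inner sep=1.7pt}]
\node[i,label=below:$u_1$] (u1) at (0,0) {};
\node[o,label=left:{}] (u2) at (1.5,0) {};
\node at (1.25,-0.3) {$u_2$};
\node[i,label=above:$v_1$] (v1) at (5.5,1.2) {};
\node[i,label=right:$v_2$] (v2) at (5.5,-1.2) {};
\node[o] (a1) at (-1,1.1) {}; \node[o] (b1) at (-1.5,0.35) {};
\node[o] (a2) at (-1,-1.1) {}; \node[o] (b2) at (-1.5,-0.35) {};
\node[o,label=right:$x$] (x) at (6.8,1.7) {}; \node[o,label=right:$y$] (y) at (6.8,0.7) {};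
\node[i] (p1) at (2.9,0.45) {}; \node[o] (p2) at (4.2,0.6) {};
\node[i] (q1) at (2.2,1.3) {}; \node[o] (q2) at (3.3,1.9) {}; \node[o] (q3) at (4.5,1.9) {};
\node[i] (r1) at (2.9,-0.45) {}; \node[o] (r2) at (4.2,-0.6) {};
\node[i] (s1) at (2.2,-1.3) {}; \node[o] (s2) at (3.3,-1.9) {}; \node[o] (s3) at (4.5,-1.9) {};
\draw (u1)--(u2) (a1)--(u1)--(b1) (a2)--(u1)--(b2) (x)--(v1)--(y);
\draw (u2)--(p1)--(p2)--(v1) (u2)--(q1)--(q2) (q3)--(v1);
\draw (u2)--(r1)--(r2)--(v2) (u2)--(s1)--(s2) (s3)--(v2);
\draw[ultra thick] (a1)--(b1) (a2)--(b2) (x)--(y) (q2)--(q3) (s2)--(s3);
\end{tikzpicture}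
\caption{The graph $L_2$, drawn with two of the $\ell$ triangles at $u_1$ and, for each $j$, one of the $\ell$ paths of length $3$ and one of the $\ell$ paths of length $4$ from $u_2$ to $v_j$. The filled vertices form an independent set; deleting it leaves only the thick edges, which form a matching.}
\label{fig:L2}
\end{figure}

\begin{lemma}\label{lem:L}
The graph $L_p$ has the following properties.
\begin{itemize}
\item[(L1)] $L_p\subseteq(M_k\cup E_r)\vee K_{p-1}[r]$ for some $k,r$.
\item[(L2)] $\{u_1,v_1,v_2\}$ is independent and $L_p-\{u_1,v_1,v_2\}$ is $p$-colorable.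
\item[(L3)] If $U\subseteq V(L_p)$ and $E'\subseteq E(L_p)$ satisfy $|U|\le2$ and $|E'|\le\eta$, and $L_p-U-E'$ is $p$-colorable, then $U=\{u_1,u_2\}$ and $E'\ne\emptyset$.
\item[(L4)] $V(L_p)\setminus\{u_1,u_2,x,y\}$ has a partition into independent sets $Y_1,\dots,Y_p$ such that $x$ and $y$ have no neighbor in $Y_1\cup\{u_1,u_2\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(L1) Let $I$ consist of $u_1,v_1,v_2$ and the neighbors of $u_2$ on the paths. These neighbors are not adjacent to each other or to $u_1$, and not to $v_j$ since the paths have length at least $3$; no two of $u_1,v_1,v_2$ are adjacent. So $I$ is independent. In $L_2-I$ the vertex $u_2$ is isolated, a path of length $3$ leaves one isolated vertex, and a path of length $4$ leaves the edge between its second and third internal vertices, counted from $u_2$. With the edges $a_ib_i$ and $xy$, these form a matching $M_k$ with $k=3\ell+1$. So $L_2\subseteq(M_k\cup E_r)\vee E_r$ for large $r$, and we join both sides with $K_{p-2}[2\eta+3]\subseteq K_{p-2}[r]$.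

(L2) The graph $L_2-\{u_1,v_1,v_2\}$ consists of the edges $a_ib_i$, the edge $xy$, and paths that share only their end $u_2$. It is a forest, so two colors suffice, and $p-2$ further colors serve $K_{p-2}[2\eta+3]$.

(L3) At most $2+2\eta$ vertices lie in $U$ or on an edge of $E'$, so each part of $K_{p-2}[2\eta+3]$ has a vertex that does neither. In $L_p-U-E'$ these $p-2$ vertices are adjacent to each other and to all of $V(L_2)\setminus U$, so they take $p-2$ colors that $L_2-U-E'$ cannot use, and $L_2-U-E'$ is bipartite. Suppose that $u_1\notin U$. The $\ell$ triangles at $u_1$ share only $u_1$, so each element of $U$ or $E'$ touches at most one of them. Since $\ell>|U|+|E'|$, one triangle survives, a contradiction. Suppose that $u_2,v_j\notin U$ for some $j$. By the same count a path of length $3$ and a path of length $4$ from $u_2$ to $v_j$ survive, and they form a $7$-cycle, a contradiction. So $u_1\in U$, and the at most one other element of $U$ lies in both $\{u_2,v_1\}$ and $\{u_2,v_2\}$. Hence $U=\{u_1,u_2\}$. The triangle $v_1xy$ avoids $U$, so $E'$ contains one of its edges.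

(L4) The graph $L_2-\{u_1,u_2,x,y\}$ consists of the edges $a_ib_i$ and, for each $j$, paths that share only their end $v_j$. It is a forest; let $Y_1,Y_2$ be the classes of a $2$-coloring with $v_1\in Y_2$, and let $Y_3,\dots,Y_p$ be the parts of $K_{p-2}[2\eta+3]$. In $L_2$ the only neighbor of $x$ or $y$ outside $\{x,y\}$ is $v_1\in Y_2$.
\end{proof}

\begin{remark}
The path lengths are dictated by (L1). With lengths $2$ and $3$, the set $I$ would still have to contain $u_1$, hence not $u_2$, hence all but at most one of the neighbors of $u_2$ on the paths. Those on paths of length $2$ exclude $v_j$ from $I$, those on paths of length $3$ exclude their successors, and then $v_j$ keeps many neighbors outside $I$.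
\end{remark}

\begin{lemma}\label{lem:Hp}
We have $\chi(H_p)=p+1$, the family $\mathcal M(H_p)$ contains a matching, the graph $K_s\vee T_p(N)$ is $H_p$-free for all $N\ge0$, and $s(H_p)=s$.
\end{lemma}

\begin{proof}
First, $F^\star\subseteq(M_t\cup E_t)\vee K_{p-1}[t]$: put the center into one class of $K_{p-1}[t]$, and let each petal use one matching edge and one vertex from each of the other $p-2$ classes. If two graphs embed in hosts of this form, their disjoint union embeds in the host whose parameters are the sums. With (L1) this gives $H_p\subseteq(M_{k'}\cup E_{r'})\vee K_{p-1}[r']$ for some $k',r'$. The host is $(p+1)$-colorable and $K_{p+1}\subseteq F^\star\subseteq H_p$, so $\chi(H_p)=p+1$ and $p(H_p)=p$. The matching $M_{k'}$ is blocked, and Lemma~\ref{lem:family}(a) applies.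

Suppose that $H_p\subseteq K_s\vee T_p(N)$. Each of the $s-2$ disjoint copies of $F^\star$ has chromatic number $p+1$ and so uses a vertex of $K_s$. Hence the set $U$ of vertices of $L_p$ mapped into $K_s$ has at most two elements, and $L_p-U\subseteq T_p(N)$ is $p$-colorable. This contradicts (L3) with $E'=\emptyset$. In particular (A1) holds. For (A2), the vertices $u_1,v_1,v_2$ and the $s-2$ centers form an independent set of size $s+1$ in $H_p$, and its deletion leaves a $p$-colorable graph, by (L2) and because $F^\star$ minus its center is $tK_p$. So $H_p\subseteq E_{s+1}\vee K_p[r]$ for $r=|V(H_p)|$.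
\end{proof}

\begin{lemma}\label{lem:lower}
For large $n$ and $N=n-s$, $\mathrm{ex}(n,H_p)\ge sN+e(T_p(N))+\eta$.
\end{lemma}

\begin{proof}
Let $\Gamma_0$ be $T_p(N)$ with two disjoint copies of $K_t$ inserted into one part $X$. It has $e(T_p(N))+2\binom t2=e(T_p(N))+\eta$ edges.

The graph $\Gamma_0$ is $F^\star$-free. The other $p-1$ parts are independent, so every $K_{p+1}$ has at least two vertices in $X$, and all its vertices in $X$ lie in the same $K_t$. If the center of a family of petals is in $X$, it lies in one $K_t$ and each petal uses another vertex of that $K_t$, so there are at most $t-1$ petals. If the center is not in $X$, each petal uses two vertices of one $K_t$, so there are at most $2\lfloor t/2\rfloor=t-1$ petals, because $t$ is odd.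

Suppose that $H_p\subseteq E_s\vee\Gamma_0$. Each copy of $F^\star$ uses a vertex of $E_s$, so the set $U$ of vertices of $L_p$ mapped into $E_s$ has at most two elements, and it is independent in $L_p$. The graph $L_p-U$ embeds in $\Gamma_0$, so it becomes $p$-colorable after deleting the at most $\eta$ edges mapped into $X$. By (L3), $U=\{u_1,u_2\}$, which is not independent. So $E_s\vee\Gamma_0$ is $H_p$-free.
\end{proof}

\subsection*{The extremal graphs}
Let $n$ be large, $N=n-s$ and $G\in\mathrm{EX}(n,H_p)$. By Lemma~\ref{lem:Hp} we may take the partition $W,V_1,\dots,V_p$ of Lemma~\ref{lem:structure} with $|W|=s$ and $m=|V(H_p)|$. Put $\Gamma=G-W$. Each set $P_i$ of a frame has as many vertices as $H_p$, so there is always room to map a color class of a subgraph of $H_p$ injectively into it.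

\emph{(a) $W$ is independent.} Suppose that $w_1w_2$ is an edge in $W$. If $x'y'$ is an inner edge, number the parts so that it lies in $V_1$ and take a frame for $\{x',y'\}$. Map $u_1,u_2,x,y$ to $w_1,w_2,x',y'$, and map the set $Y_i$ of (L4) into $P_i$. The edges $u_1u_2$ and $xy$ are preserved. By (L4) every other edge at $x$ or $y$ goes to some $Y_j$ with $j\ge2$, every other edge at $u_1$ or $u_2$ goes to some $Y_j$, and the remaining edges join different sets $Y_i,Y_j$; the three properties of a frame preserve them all. Map the $s-2$ centers to $W\setminus\{w_1,w_2\}$ and each remaining $K_p$ of a petal to unused vertices, one in each $P_i$. This embeds $H_p$ in $G$, a contradiction. So there is no inner edge and $e(G)\le\binom s2+sN+e(T_p(N))$, which contradicts Lemma~\ref{lem:lower} because $\binom s2<\eta$.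

\emph{(b) $\Gamma$ is $F^\star$-free.} Otherwise take a frame for the vertex set of a copy of $F^\star$ in $\Gamma$; it has at most $m$ vertices since $s\ge3$. In $L_p\cup(s-3)F^\star$, the vertices $u_1,v_1,v_2$ and the $s-3$ centers form an independent set of size $s$ whose deletion leaves a $p$-colorable graph. Map this set onto $W$ and the color classes into $P_1,\dots,P_p$. The image avoids the given copy of $F^\star$, so $H_p\subseteq G$, a contradiction.

By (a), (b) and Theorem~\ref{thm:fan}, $e(G)\le sN+e(\Gamma)\le sN+e(T_p(N))+\eta$. Lemma~\ref{lem:lower} forces equality. Thus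
\begin{equation}\label{eq:Gamma}
G=E_s\vee\Gamma,\qquad \Gamma\in\mathrm{EX}(N,F^\star),\qquad e(\Gamma)=e(T_p(N))+\eta .
\end{equation}
Theorem~\ref{thm:fan} gives the number of edges of $\Gamma$ but not its shape. Lemma~\ref{lem:spectral} needs a bounded number of changes and balanced parts, and we now derive both.

\emph{(c) Few inner edges and few missing pairs.} Suppose that $G[V_i]$ contains a star with $t$ leaves, and take a frame for its vertex set. The center, one leaf and one new vertex from each $P_j$ with $j\ne i$ form a $K_{p+1}$, and the $t$ leaves give $F^\star\subseteq\Gamma$. Suppose that $G[V_i]$ contains $M_t$, and take a frame for its vertex set. Fix a center in some $P_j$ with $j\ne i$; it forms a $K_{p+1}$ with one matching edge and one new vertex from each $P_{j'}$ with $j'\notin\{i,j\}$, and again $F^\star\subseteq\Gamma$. By (b), $G[V_i]$ has maximum degree at most $t-1$ and a maximum matching with at most $t-1$ edges. The at most $2(t-1)$ vertices of that matching meet all edges, so $G[V_i]$ has at most $2(t-1)^2$ edges. Let $E^+$ be the set of inner edges, $E^-$ the set of missing pairs, and $c=2p(t-1)^2$; then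 $|E^+|\le c$. By \eqref{eq:Gamma},
\begin{equation}\label{eq:balance}
\Big(e(T_p(N))-\sum_{i<j}|V_i||V_j|\Big)+|E^-|+\eta=|E^+|\le c .
\end{equation}
The three terms on the left are nonnegative, so each is at most $c$. In particular $|E^-|\le c$, and \eqref{eq:cross} and \eqref{eq:turan} give $\frac12(|V_i|-\frac Np)^2\le c+\frac p8$, so $|V_i|=\frac Np+O(1)$.

\emph{(d) The parts are balanced.} Call a vertex of $\Gamma$ \emph{typical} if it lies in no inner edge and no missing pair. A typical vertex of $V_i$ has neighborhood $V(\Gamma)\setminus V_i$ in $\Gamma$. At most $4c$ vertices are not typical, so each $V_i$ has more than $|V(F^\star)|$ typical vertices. Suppose that $|V_a|\ge|V_b|+2$. Form $\Gamma'$ by deleting a typical vertex of $V_a$ and adding a new vertex $z$ adjacent to exactly the remaining vertices outside $V_b$. This removes $N-|V_a|$ edges and adds $N-1-|V_b|$, so $e(\Gamma')>e(\Gamma)$. A copy of $F^\star$ in $\Gamma'$ must contain $z$. A typical vertex of $V_b$ outside the copy has the same neighbors in $\Gamma'$ as $z$, and replacing $z$ by it gives a copy in $\Gamma$, contrary to (b). So $\Gamma'$ is $F^\star$-free with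 more edges than $\Gamma$, contrary to \eqref{eq:Gamma}. Hence the $V_i$ have the part sizes of $T_p(N)$, and \eqref{eq:balance} becomes $|E^+|-|E^-|=\eta$.

\emph{(e) Conclusion.} The graph $G=E_s\vee\Gamma$ satisfies the hypotheses of Lemma~\ref{lem:spectral}, with $\eta<\theta^2\binom s2$ by \eqref{eq:window} and with $c$ depending on $p$ only. So $\rho(G)<\rho(K_s\vee T_p(N))$, and $K_s\vee T_p(N)$ is $H_p$-free by Lemma~\ref{lem:Hp}. Thus no graph in $\mathrm{EX}(n,H_p)$ lies in $\mathrm{SPEX}(n,H_p)$, and Theorem~\ref{thm:single} is proved. \qed

\begin{thebibliography}{9}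

\bibitem{CGPW}
Chen, Gould, Pfender and Wei, \emph{Extremal graphs for intersecting cliques}, J. Combin. Theory Ser. B 89 (2003) 159--171.

\bibitem{EFGG}
Erd\H{o}s, F\"uredi, Gould and Gunderson, 1995.

\bibitem{FGKLZ}
Longfei Fang, Sergey Goryainov, Denis Krotov, Huiqiu Lin and Mingqing Zhai, \emph{The spectral Tur\'{a}n problem: Characterizing spectral-consistent graphs}, arXiv:2508.12070 (2025).

\end{thebibliography}
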